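# Perfect matchings in $M\otimes M^T$ for biregular matrices $M$

## 1. A regular multigraph that ought to have a perfect matching

Take an $n\times k$ matrix $M$ with non-negative integer entries, every row summing to $k$ and every column summing to $n$. Build from it a multigraph on the $nk$ pairs $(x,y)\in[n]\times[k]$ by declaring the number of edges between $(x_1,y_1)$ and $(x_2,y_2)$ to be $M(x_1,y_2)M(x_2,y_1)$. Does this multigraph have a perfect matching?

The first guess is yes, and the first reason is regularity. The degree of $(x_1,y_1)$ is
$$\sum_{(x_2,y_2)}M(x_1,y_2)M(x_2,y_1)=\Big(\sum_{y_2}M(x_1,y_2)\Big)\Big(\sum_{x_2}M(x_2,y_1)\Big)=kn,$$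
the same for every vertex, and regular graphs like to have perfect matchings. We shall see that the guess is right and that the reason is not sufficient. First, the precise terms.

**Definition (the matrix $M\otimes M^T$).** For an $n\times k$ matrix $M$, $M\otimes M^T$ is the $nk\times nk$ matrix with rows and columns indexed by $[n]\times[k]$ and entries
$$(M\otimes M^T)\big((x_1,y_1),(x_2,y_2)\big)=M(x_1,y_2)\,M(x_2,y_1).$$
It is symmetric. It is not exactly the usual tensor product, since the second coordinates are crossed. As the adjacency matrix of a multigraph, its entry at $(v,w)$ with $v\ne w$ counts the edges between $v$ and $w$, and its diagonal entry at $v$ counts the loops at $v$. In particular, $(x,y)$ carries a loop exactly when $M(x,y)>0$.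

**Definition (perfect matching).** A perfect matching of a multigraph with vertex set $V$ is an involution $\theta$ on $V$ (a map with $\theta\circ\theta=\mathrm{id}$) such that for every $v$ there is an edge between $v$ and $\theta(v)$. A fixed point $\theta(v)=v$ is allowed only if there is a loop at $v$.

For example, a single vertex with a loop has a perfect matching. A triangle without loops has none, because an involution on three points has a fixed point.

The question is a conjecture in Ilya I. Bogdanov, Fedor Petrov, Anton Sadovnichiy, Fedor Ushakov, "Biregular bipartite multigraphs and matchings in tensor products of bipartite graphs", arXiv:2603.18253 (2026). We shall prove it, for all $n,k\ge1$. Integrality is not needed.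

**Theorem 1.** *Let $M$ be an $n\times k$ matrix with non-negative real entries, all row sums $k$ and all column sums $n$. Then there is an involution $\theta$ of $[n]\times[k]$ such that $(M\otimes M^T)(v,\theta(v))>0$ for every $v$. In particular the conjecture holds.*

How far does regularity alone go? Divide $M\otimes M^T$ by $nk$. The result is doubly stochastic, so by Birkhoff's theorem its support contains a permutation: there is a permutation $\theta$ of $[n]\times[k]$ with $v$ adjacent to $\theta(v)$ for all $v$. Decompose $\theta$ into cycles. Fixed points sit on loops and 2-cycles are edges, so both are fine. A longer cycle of even length can be replaced by every second of its edges. A cycle of odd length at least $3$ is where we stop: nothing in regularity lets us pair up its vertices. The triangle shows that this is a real obstruction, since it is $2$-regular and its vertices are permuted cyclically along edges, yet it has no perfect matching. We must use the product structure.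

From now on write $X=[n]$ and $Y=[k]$, regarded as disjoint sets, and call $x\in X$ and $y\in Y$ *$M$-adjacent* if $M(x,y)>0$. Then $(x,y)$ and $(x',y')$ are adjacent in our graph (by a loop if they coincide) if and only if
$$M(x,y')>0\quad\text{and}\quad M(x',y)>0. \tag{1}$$
Only the support of $M$ matters here.

## 2. The cases $k=1$, $n=k$, and a $3\times2$ matrix

**Case $k=1$.** All row sums are $1$, so $M$ is a column of ones. Every vertex has a loop, and $\theta=\mathrm{id}$ works.

**Case $n=k$.** Now $M/n$ is doubly stochastic, so by Birkhoff there is a bijection $\sigma:X\to Y$ with $M(x,\sigma(x))>0$ for all $x$. Put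
$$\theta(x,y)=(\sigma^{-1}(y),\sigma(x)).$$
The two conditions in (1) read $M(x,\sigma(x))>0$ and $M(\sigma^{-1}(y),y)>0$, and both hold. Moreover $\theta(\theta(x,y))=(\sigma^{-1}(\sigma(x)),\sigma(\sigma^{-1}(y)))=(x,y)$. So the square case takes three lines.

**A case with $n\neq k$.** Let $n=3$, $k=2$, $Y=\{a,b\}$ and
$$M=\begin{pmatrix}2&0\\1&1\\0&2\end{pmatrix}.$$
By (1), the neighbors of $(x,y)$ are the pairs $(x',y')$ with $x'$ $M$-adjacent to $y$ and $y'$ $M$-adjacent to $x$. Hence, writing $1a$ for $(1,a)$ and so on:

- $1a$ is adjacent to $1a,2a$;
- $1b$ is adjacent to $2a,3a$;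
- $2a$ is adjacent to $1a,1b,2a,2b$;
- $2b$ is adjacent to $2a,2b,3a,3b$;
- $3a$ is adjacent to $1b,2b$;
- $3b$ is adjacent to $2b,3b$.

Pair $1b$ with $3a$, and use the loops at $1a,2a,2b,3b$. This is a perfect matching, and the guess survives.

## 3. Symmetric families of $k$-sets, and where edge coloring stops

Let us extract a template from the case $n=k$. There, the new first coordinate of $(x,y)$ was $\sigma^{-1}(y)$, given by a bijection $Y\to X$ along $M$-adjacent pairs. If $k<n$ no bijection $Y\to X$ exists, but we can ask for bijections from $Y$ to $k$-subsets of $X$, a different subset for each $x$.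

**Lemma 1.** *Let $X=\{x_0,\dots,x_{n-1}\}$. Suppose that for each $i$ we have a set $S_i\subseteq X$ and a bijection $\psi_i:Y\to S_i$ such that $\psi_i(y)$ is $M$-adjacent to $y$ for every $y\in Y$. Suppose also that*
$$x_j\in S_i\iff x_i\in S_j\qquad\text{for all } i,j. \tag{2}$$
*Then the graph of $M\otimes M^T$ has a perfect matching.*

*Proof.* Given $(x_i,y)$, let $x_{i'}=\psi_i(y)\in S_i$. By (2), $x_i\in S_{i'}$, so $y'=\psi_{i'}^{-1}(x_i)\in Y$ is defined. Set $\theta(x_i,y)=(x_{i'},y')$.

Adjacency: $\psi_i(y)=x_{i'}$ gives $M(x_{i'},y)>0$, and $\psi_{i'}(y')=x_i$ gives $M(x_i,y')>0$. These are the two conditions in (1). If $\theta(x_i,y)=(x_i,y)$, they say that there is a loop at $(x_i,y)$.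

Involution: the first coordinate of $\theta(x_{i'},y')$ is $\psi_{i'}(y')=x_i$. Its second coordinate is therefore $\psi_i^{-1}(x_{i'})=y$. So $\theta(\theta(x_i,y))=(x_i,y)$. $\blacksquare$

For $n=k$ take all $S_i=X$ and all $\psi_i=\sigma^{-1}$.

For $k<n$ we need a family $S_0,\dots,S_{n-1}$. A constant family $S_i=S$ violates (2): if $x_i\in S$ and $x_j\notin S$, then $x_i\in S_j$ but $x_j\notin S_i$. The next thing to try is edge coloring. Suppose $M$ is an integer matrix and $k<n$. Regard $M$ as a bipartite multigraph on $X\sqcup Y$, in which each $x$ has degree $k$ and each $y$ has degree $n$. By König's theorem its edges can be properly colored with $n$ colors. Every $y$ has degree $n$, so it sees every color exactly once. Thus color $c$ is a matching of $Y$ with some $k$-set $B_c\subseteq X$. Each $x$ has $k$ edges of distinct colors, so it lies in exactly $k$ of the sets $B_1,\dots,B_n$.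

This looks very close. We have $n$ sets, each matched to $Y$, and their incidence matrix is an $n\times n$ zero-one matrix with all row and column sums $k$. If the colors can be indexed by the elements of $X$ so that the incidence matrix becomes symmetric, then (2) holds and Lemma 1 finishes. But this last request can fail. Take $n=6$, $k=3$, $Y=\{a,b,c\}$ and $M$ the all-ones $6\times3$ matrix. In the following table the rows are the elements of $X$, the columns are six colors, and a letter $y$ in row $x$ and column $c$ means that the edge $xy$ has color $c$:
$$\begin{array}{c|cccccc}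
 &1&2&3&4&5&6\\\hline
1&a&b&c&\cdot&\cdot&\cdot\\
2&b&c&a&\cdot&\cdot&\cdot\\
3&c&\cdot&\cdot&a&b&\cdot\\
4&\cdot&a&\cdot&\cdot&c&b\\
5&\cdot&\cdot&b&c&\cdot&a\\
6&\cdot&\cdot&\cdot&b&a&c
\end{array}$$
Each row and each column contains $a,b,c$ once, so this is a legitimate coloring. In the incidence matrix (letters become $1$, dots become $0$), rows 1 and 2 are equal. The columns are the sets $\{1,2,3\},\{1,2,4\},\{1,2,5\},\{3,5,6\},\{3,4,6\},\{4,5,6\}$, which are all distinct. Permuting rows and columns preserves "two equal rows, no two equal columns", and a symmetric matrix cannot have this property. So no indexing of these colors satisfies (2).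

The lesson is that the sets cannot be taken as they come and symmetrized afterwards. We should prescribe a family that is symmetric from the outset, and then find out which prescriptions can be matched to $Y$.

## 4. On a tree, each edge has a forced value

Which $k$-sets $S\subseteq X$ can be matched to $Y$? On a general bipartite graph this is a Hall condition with many inequalities. On a tree it is one inequality per edge. Suppose the edges with $M>0$ lie in a tree $T$ on $X\sqcup Y$. Root $T$ at a vertex $r$. For a vertex $v$ let $D_v$ be the set consisting of $v$ and its descendants, and for $v\ne r$ let $e_v$ be the edge from $v$ to its parent.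

Suppose $u$ is the indicator function of a matching between $S$ and $Y$ in $T$. Add its vertex sums over $X\cap D_v$ and subtract those over $Y\cap D_v$. Edges inside $D_v$ cancel, and the only edge of $T$ leaving $D_v$ is $e_v$. So
$$u(e_v)=\pm\big(|S\cap D_v|-|Y\cap D_v|\big),$$
with sign $+$ for $v\in X$ and $-$ for $v\in Y$. The matching is forced, and what has to be checked is that these numbers are non-negative.

Now do the same with $M/n$, whose vertex sums are $1$ on $Y$ and $k/n$ on $X$:
$$\frac{M(e_v)}{n}=\pm\Big(\frac kn\,|X\cap D_v|-|Y\cap D_v|\Big)\ge0,$$
with the same signs. The two expressions differ only in that $\frac kn|X\cap D_v|$ has been replaced by the integer $|S\cap D_v|$. And here is the point: $|Y\cap D_v|$ is an integer, and rounding a real number up or down never carries it across an integer. So if $|S\cap D_v|$ is always the floor or the ceiling of $\frac kn|X\cap D_v|$, all the signs survive.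

We therefore want $k$-sets that meet every $X\cap D_v$ in the proportion $k/n$, up to rounding. If the elements of $X$ are ordered so that each $X\cap D_v$ is an interval, this is the request for a set that is *evenly spread* along a line, and there is a formula for such sets. For integers $s$ put
$$f(s)=\Big\lfloor\frac{(s+1)k}n\Big\rfloor-\Big\lfloor\frac{sk}n\Big\rfloor,\qquad S_i=\{x_j:\ 0\le j\le n-1,\ f(i+j)=1\}. \tag{3}$$
The index $i+j$ makes (2) automatic. (With $j-i$ in place of $i+j$ it would fail: for $n=3$, $k=1$ we have $f(s)=1$ exactly when $s\equiv2 \pmod 3$. The relation $j-i\equiv2$ is not symmetric, whereas $i+j\equiv2$ is.)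

The order of $X$ matters. Let $n=4$, $k=2$, with
$$M=\begin{pmatrix}2&0\\2&0\\0&2\\0&2\end{pmatrix},\qquad Y=\{a,b\}.$$
Here $f(s)=1$ exactly when $s$ is odd. In the order $x_0,x_1,x_2,x_3=1,3,2,4$ we get $S_0=\{x_1,x_3\}=\{3,4\}$, and both elements are $M$-adjacent to $b$ only, so $S_0$ cannot be matched to $Y$. To repair this we let the tree dictate the order.

**Definition (depth-first preorder).** List the root, and then, child by child, the complete list of the subtree of that child, formed by the same rule. By construction each $D_v$ occupies a contiguous block of the list.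

In the $4\times2$ example the support has edges $1a,2a,3b,4b$. Add the edge $1b$ to get a tree and root it at $a$. One preorder is $a,1,b,3,4,2$, which orders $X$ as $1,3,4,2$. Then $S_0=S_2=\{3,2\}$ and $S_1=S_3=\{1,4\}$, and each of these sets can be matched to $Y$.

It remains to arrange that the support lies in a tree, and to write everything out.

## 5. Proof of Theorem 1

**Step 0. We may assume $k\le n$.** This makes $k/n\le1$, so that $f$ takes only the values $0$ and $1$. The map $(x,y)\mapsto(y,x)$ identifies the graph of $M\otimes M^T$ with that of $M^T\otimes M$, because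
$$M^T(y_1,x_2)\,M^T(y_2,x_1)=M(x_1,y_2)\,M(x_2,y_1).$$
The matrix $M^T$ is $k\times n$ with row sums $n$ and column sums $k$, so it satisfies the hypotheses with $n$ and $k$ exchanged. An involution for one graph becomes an involution for the other. So assume $k\le n$.

**Step 1. Thin out the support to a forest, and extend it to a tree.** This step makes the forced values of Section 4 available. Consider all non-negative real $n\times k$ matrices with row sums $k$, column sums $n$, and support contained in that of $M$. The matrix $M$ is one of them. Choose a member $M'$ with the fewest non-zero entries.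

The bipartite graph on $X\sqcup Y$ with edge set $\operatorname{supp}M'$ has no cycle. Suppose it had one. The cycle has even length, so we can alternately add $\varepsilon$ to and subtract $\varepsilon$ from the entries along it. At each vertex of the cycle one entry gains $\varepsilon$ and one loses $\varepsilon$, so row and column sums are preserved. Let $\varepsilon>0$ be the smallest entry on the subtracted edges. The matrix stays non-negative, at least one entry becomes $0$, and no zero entry becomes non-zero, because all edges of the cycle were in the support. This contradicts minimality.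

So $\operatorname{supp}M'$ is a forest in the complete bipartite graph on $X\sqcup Y$. That graph is connected, so the forest extends to a spanning tree $T$ of it. Thus $M'\ge0$ on the edges of $T$, possibly with value $0$ on some of them, and $M'=0$ off $T$.

**Step 2. Order $X$ by depth-first search.** This step turns every $X\cap D_v$ into an interval and expresses $M'$ through subtree counts. Root $T$ at any vertex $r$, list its vertices in depth-first preorder, and let $x_0,\dots,x_{n-1}$ be the elements of $X$ in the order in which they occur. Since $D_v$ is a contiguous block of the list, for every $v$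
$$X\cap D_v=\{x_l,x_{l+1},\dots,x_{l+p-1}\}$$
for some $l$ and $p$, with $p=0$ allowed.

Let $v\ne r$, $p=|X\cap D_v|$ and $q=|Y\cap D_v|$. Add the row sums of $M'$ for $x\in X\cap D_v$ and subtract the column sums for $y\in Y\cap D_v$. The total is $kp-nq$. An edge of $T$ inside $D_v$ has one end in $X$ and one in $Y$, so it contributes once with each sign and cancels. The only edge of $T$ with exactly one end in $D_v$ is $e_v$. It contributes $+M'(e_v)$ if its end in $D_v$, namely $v$, is in $X$, and $-M'(e_v)$ if $v\in Y$. Hence
$$M'(e_v)=\begin{cases}kp-nq,& v\in X,\\ nq-kp,& v\in Y.\end{cases}\tag{4}$$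

**Step 3. The sets $S_i$ are symmetric and have size $k$.** Define $f$ and $S_i$ by (3), for $0\le i\le n-1$. Since $0<k/n\le1$, consecutive floors differ by $0$ or $1$, so $f(s)\in\{0,1\}$. Both $x_j\in S_i$ and $x_i\in S_j$ mean $f(i+j)=1$, so (2) holds. The sum of $f$ over consecutive integers telescopes, so
$$|S_i|=\sum_{j=0}^{n-1}f(i+j)=\Big\lfloor\frac{(i+n)k}n\Big\rfloor-\Big\lfloor\frac{ik}n\Big\rfloor=\Big\lfloor\frac{ik}n+k\Big\rfloor-\Big\lfloor\frac{ik}n\Big\rfloor=k.$$

**Step 4. Each $S_i$ can be matched to $Y$ inside $\operatorname{supp}M'$.** This is the heart of the proof. We claim that for each $i$ there is a bijection $\psi_i:Y\to S_i$ such that $\psi_i(y)$ is $M'$-adjacent to $y$ for every $y\in Y$.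

Fix $i$. We write down the forced values and verify that they form a matching. For a set $D$ of vertices of $T$ put
$$F(D)=\sum_{x_j\in D}f(i+j)-|Y\cap D|=|S_i\cap D|-|Y\cap D|.$$
$F$ is additive over disjoint unions, $F(\{x_j\})=f(i+j)$, $F(\{y\})=-1$ for $y\in Y$, and $F(X\sqcup Y)=|S_i|-|Y|=k-k=0$. For $v\ne r$ define the integer
$$u(e_v)=\begin{cases}F(D_v),& v\in X,\\ -F(D_v),& v\in Y.\end{cases}\tag{5}$$
Every edge of $T$ is $e_v$ for exactly one $v$, so $u$ is defined on all edges of $T$.

*Step 4a. Vertex sums of $u$.* We show that the values of $u$ at each vertex have the sum required of a matching between $Y$ and $S_i$. Let $v$ have children $c_1,\dots,c_s$. Then $D_v$ is the disjoint union of $\{v\}$ and the $D_{c_t}$, so $F(D_v)=F(\{v\})+\sum_tF(D_{c_t})$.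

If $v=x_j\in X$, its children lie in $Y$, so $u(e_{c_t})=-F(D_{c_t})$. For $v\neq r$, the sum of $u$ over the edges at $v$ is
$$F(D_v)-\sum_tF(D_{c_t})=F(\{v\})=f(i+j).$$
If $v\in Y$, its children lie in $X$, so $u(e_{c_t})=F(D_{c_t})$. For $v\ne r$, the sum is
$$-F(D_v)+\sum_tF(D_{c_t})=-F(\{v\})=1.$$
If $v=r$ there is no parent edge, so the term $\pm F(D_v)$ is absent. But $F(D_r)=F(X\sqcup Y)=0$, so the same formulas hold.

*Step 4b. Signs of $u$, and its support.* We show that $u\ge0$, and that $u(e)=0$ whenever $M'(e)=0$. Let $v\ne r$, $X\cap D_v=\{x_l,\dots,x_{l+p-1}\}$ (any $l$ will do if $p=0$), $q=|Y\cap D_v|$ and $z=(i+l)k/n$. Because $X\cap D_v$ is an interval, the sum in $F(D_v)$ telescopes: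
$$F(D_v)=\sum_{j=l}^{l+p-1}f(i+j)-q=\Big\lfloor z+\frac{pk}n\Big\rfloor-\lfloor z\rfloor-q. \tag{6}$$
Since $q$ is an integer, $\lfloor z+q\rfloor=\lfloor z\rfloor+q$. As the floor function is non-decreasing, (6) gives
$$\frac{pk}n\ge q\ \Longrightarrow\ F(D_v)\ge0,\qquad\qquad \frac{pk}n\le q\ \Longrightarrow\ F(D_v)\le0. \tag{7}$$
If $v\in X$, then (4) and $M'(e_v)\ge0$ give $kp-nq\ge0$, that is, $pk/n\ge q$. By (7), $u(e_v)=F(D_v)\ge0$. If $v\in Y$, then (4) gives $pk/n\le q$, and by (7), $u(e_v)=-F(D_v)\ge0$. If $M'(e_v)=0$, then $pk/n=q$, both halves of (7) apply, and $u(e_v)=0$.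

*Step 4c. Reading off the matching.* By 4a and 4b, $u$ is a non-negative integer function supported on $\operatorname{supp}M'$, with sum $1$ at each $y\in Y$ and sum $f(i+j)\in\{0,1\}$ at each $x_j$. So each $y$ lies on exactly one edge with $u=1$, and all other edges at $y$ have $u=0$. Each $x_j\in S_i$ lies on exactly one edge with $u=1$, and each $x_j\notin S_i$ lies on none. The edges with $u=1$ form a perfect matching between $Y$ and $S_i$ along $M'$-adjacent pairs. Let $\psi_i(y)$ be the partner of $y$. This proves the claim.

**Step 5. Assemble the involution.** Since $\operatorname{supp}M'\subseteq\operatorname{supp}M$, each $\psi_i(y)$ is $M$-adjacent to $y$. Condition (2) holds by Step 3. Lemma 1 now gives an involution $\theta$ with $(M\otimes M^T)(v,\theta(v))>0$ for every $v$. $\blacksquare$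

## 6. The construction on the $3\times2$ matrix

Return to $M=\begin{pmatrix}2&0\\1&1\\0&2\end{pmatrix}$. Its support is the path $1-a-2-b-3$. This is already a spanning tree, and we may take $M'=M$. Root it at $1$. The preorder is $1,a,2,b,3$, so $x_0,x_1,x_2=1,2,3$. The floors $\lfloor 2s/3\rfloor$ for $s=0,\dots,5$ are $0,0,1,2,2,3$, so
$$f(0),f(1),f(2),f(3),f(4)=0,1,1,0,1,$$
and $S_0=\{2,3\}$, $S_1=\{1,2\}$, $S_2=\{1,3\}$.

Compute $u$ for $i=0$. The sets $D_a,D_2,D_b,D_3$ are $\{a,2,b,3\}$, $\{2,b,3\}$, $\{b,3\}$, $\{3\}$, with $F$-values $2-2=0$, $2-1=1$, $1-1=0$, $1-0=1$. So $u=1$ exactly on the edges $2a$ and $3b$, and $\psi_0$ sends $a\mapsto2$, $b\mapsto3$. For the other two sets, one sees directly in the path that $\psi_1$ sends $a\mapsto1$, $b\mapsto2$, and $\psi_2$ sends $a\mapsto1$, $b\mapsto3$.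

Now apply the recipe of Lemma 1. For $(1,a)$: $\psi_0(a)=2=x_1$ and $\psi_1^{-1}(1)=a$, so $\theta(1,a)=(2,a)$. For $(1,b)$: $\psi_0(b)=3=x_2$ and $\psi_2^{-1}(1)=a$, so $\theta(1,b)=(3,a)$. For $(2,b)$: $\psi_1(b)=2=x_1$ and $\psi_1^{-1}(2)=b$, so $(2,b)$ is fixed. For $(3,b)$: $\psi_2(b)=3=x_2$ and $\psi_2^{-1}(3)=b$, so $(3,b)$ is fixed. The matching is $1a\leftrightarrow2a$, $1b\leftrightarrow3a$, with loops at $2b$ and $3b$. The list of neighbors in Section 2 confirms each of these edges.

## 7. Which supports admit a perfect matching

By (1), the existence of a perfect matching depends only on the support of the matrix. Theorem 1 leads to an exact description of the supports that work.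

**Theorem 2.** *Let $A$ be any $n\times k$ matrix with non-negative real entries. For $C\subseteq[k]$ let $N(C)=\{x\in[n]: A(x,y)>0\text{ for some }y\in C\}$. Call $v,w\in[n]\times[k]$ adjacent if $(A\otimes A^T)(v,w)>0$. The following are equivalent.*

1. *The graph of $A\otimes A^T$ has a perfect matching (an involution $\theta$ with $v$ adjacent to $\theta(v)$ for all $v$).*
2. *There is a permutation $\theta$ of $[n]\times[k]$, not necessarily an involution, with $v$ adjacent to $\theta(v)$ for all $v$.*
3. *There is a non-negative integer matrix with all row sums $k$ and all column sums $n$, supported in $\operatorname{supp}A$.*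
4. *The same as 3 with non-negative real entries.*
5. *$k\,|N(C)|\ge n\,|C|$ for every $C\subseteq[k]$.*

The equivalence of 1 and 2 says that in graphs of this kind the odd cycles of Section 1 are never an obstruction, in contrast to the triangle.

*Proof.* We go around the circle $1\Rightarrow2\Rightarrow3\Rightarrow4\Rightarrow1$, and then attach condition 5 by $4\Rightarrow5\Rightarrow3$. The implications $1\Rightarrow2$ and $3\Rightarrow4$ are immediate, since an involution is a permutation and integers are real.

**$2\Rightarrow3$: count second coordinates.** Let $N(x,y')$ be the number of $y\in[k]$ such that the second coordinate of $\theta(x,y)$ is $y'$. Row $x$ of this matrix has sum $k$, because each of the $k$ elements $y$ is counted for exactly one $y'$. Column $y'$ has sum $|\theta^{-1}([n]\times\{y'\})|=n$, because $\theta$ is a bijection. If $N(x,y')>0$, then for some $y$ we have $\theta(x,y)=(x',y')$, and this vertex is adjacent to $(x,y)$. So $A(x,y')A(x',y)>0$, and in particular $A(x,y')>0$. Hence the matrix is supported in $\operatorname{supp}A$.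

**$4\Rightarrow1$: apply Theorem 1.** Let $M$ be a matrix as in 4. Theorem 1 gives an involution $\theta$ with $(M\otimes M^T)(v,\theta(v))>0$ for all $v$. Since $\operatorname{supp}M\subseteq\operatorname{supp}A$, the corresponding entries of $A\otimes A^T$ are positive too, so $\theta$ is a perfect matching for $A\otimes A^T$.

**$4\Rightarrow5$: compare totals.** For a matrix as in 4, the entries in the columns of $C$ have total $n|C|$. All the non-zero ones lie in rows of $N(C)$, and the total of those rows is $k|N(C)|$. Since entries are non-negative, $n|C|\le k|N(C)|$.

**$5\Rightarrow3$: blow up and use Hall's theorem.** Form a bipartite graph with $k$ copies of each $x\in[n]$ on one side and $n$ copies of each $y\in[k]$ on the other. Join all copies of $x$ to all copies of $y$ whenever $A(x,y)>0$. Both sides have $nk$ vertices. Take a set of copies of elements of $[k]$, and let $C$ be the set of elements of $[k]$ that occur in it. Its size is at most $n|C|\le k|N(C)|$. Its neighborhood consists of all copies of the elements of $N(C)$, so it has size exactly $k|N(C)|$. Thus Hall's condition holds and there is a perfect matching. Let the $(x,y)$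 entry of a matrix be the number of edges of this matching between copies of $x$ and copies of $y$. Its row sums are $k$, its column sums are $n$, its entries are non-negative integers, and it is supported in $\operatorname{supp}A$. $\blacksquare$

To see criterion 5 at work, take $n=3$, $k=2$, $Y=\{a,b\}$ and
$$A=\begin{pmatrix}1&0\\1&0\\1&1\end{pmatrix}.$$
With $C=\{b\}$ we have $N(C)=\{3\}$ and $k|N(C)|=2<3=n|C|$, so there is no perfect matching. Directly: a neighbor $(x',y')$ of $(1,b)$ or of $(2,b)$ must have $x'$ $A$-adjacent to $b$, so $x'=3$, and $y'=a$. Both vertices have $(3,a)$ as their only neighbor, and it cannot be matched to both.
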